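
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Symplectic $4$-manifolds of minimal Euler characteristic are not determined by fundamental group and intersection form}


\begin{abstract}
For a finitely presented group $G$, consider the closed symplectic $4$-manifolds with fundamental group $G$ and, among them, those of least Euler characteristic. Must two such minimizers with the same intersection form be diffeomorphic? We show that the answer is no. For $G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$, with $h\ge 2$, $g\ge3$ and $g\not\equiv1\pmod 4$, we compute the minimum and construct infinitely many minimizers that all have the same odd indefinite intersection form and are pairwise not homotopy equivalent. They are symplectic sums of a blown-up symmetric square of a surface with surface bundles whose monodromy is a power of a product of two opposite Dehn twists. The power is recovered from the cup product.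
\end{abstract}

\section{The question and the answer}

Let $G$ be a finitely presented group and let $\mathfrak M(G)$ be the class of closed symplectic $4$-manifolds $M$ with $\pi_1(M)\cong G$. The first Betti number of $M\in\mathfrak M(G)$ is that of $G$, so the Euler characteristic $\chi(M)=2-2b_1(M)+b_2(M)$ varies only with $b_2(M)$. By Hopf's theorem $H_2(M)\to H_2(G)$ is onto: a $K(G,1)$ is obtained from $M$ by attaching cells of dimension at least $3$. Hence $\chi$ is bounded below on $\mathfrak M(G)$. We say that $M\in\mathfrak M(G)$ \emph{minimizes} $\chi$ if $\chi(M)\le\chi(N)$ for all $N\in\mathfrak M(G)$. A minimizer carries as little second homology as a symplectic manifold with group $G$ can. Its intersection form $Q_M$ records how that homology is paired, and one may hope that nothing else is left to record. The following question is taken from Baldridge and Kirk \cite{BK}.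

\begin{quote}
\emph{Let $M$ minimize $\chi$ on $\mathfrak M(G)$. Is every other minimizer of $\chi$ on $\mathfrak M(G)$ with intersection form $Q_M$ diffeomorphic to $M$?}
\end{quote}

A simple case supports the guess that the answer is yes. Let $G=\mathbb Z^4$. Then $b_2(X)\ge6$ for $X\in\mathfrak M(G)$, and the torus $\mathbb T^4$ attains this bound, so the minimizers are the $X$ with $b_2(X)=6$. For such an $X$ the classifying map $f\colon X\to\mathbb T^4$ induces an isomorphism on $H^2$ (the groups $H_2$ are free of rank $6$, the map $H_2(X)\to H_2(\mathbb T^4)$ is onto, and the groups $H_1$ are free). If $d$ is the degree of $f$, this isomorphism carries $d\cdot Q_{\mathbb T^4}$ to $Q_X$. Both forms $Q$ are unimodular, so comparing determinants gives $d^6=1$. So $f_*[X]=\pm[\mathbb T^4]$, and the fundamental class of $X$ has no freedom in $H_4(G)$.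

For every closed oriented $4$-manifold $X$ with group $G$ and classifying map $f$, the class $f_*[X]\in H_4(G)$, taken up to sign and automorphisms of $G$, is a homotopy invariant. When $H_4(G)$ is large and $b_2(X)$ exceeds $b_2(G)$, unimodularity need no longer control it. This is how the guess fails. Let $\Sigma_h$ denote the closed oriented surface of genus $h$.

\begin{theorem}\label{thm:main}
Let $g\ge3$ with $g\not\equiv1\pmod4$, let $h\ge2$, and put $G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$. Then
\[
\min_{\mathfrak M(G)}\chi=2g^2-5g+4gh-4h+4 ,
\]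
and there are manifolds $M_k\in\mathfrak M(G)$, $k=0,1,2,\dots$, which all attain this minimum, all have signature $-g$, all have isomorphic (odd, indefinite) intersection forms, and are pairwise not homotopy equivalent.
\end{theorem}

Homotopy equivalences are not required to preserve orientation here. For $g=3$ and $h=2$ the group is $\mathbb Z^6\times\pi_1(\Sigma_2)$, the minimum is $23$, and $Q_{M_k}\cong19\langle1\rangle\oplus22\langle-1\rangle$ for all $k$.

\begin{corollary}
The answer to the question above is no, even if ``diffeomorphic'' is weakened to ``homotopy equivalent''.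
\end{corollary}

\paragraph{The idea.} Write $H=\mathbb Z^{2g}$. By the K\"unneth formula,
\begin{equation}\label{eq:kunneth}
H_4(G)=\Lambda^4H\ \oplus\ \bigl(\Lambda^3H\otimes H_1(\Sigma_h)\bigr)\ \oplus\ \bigl(\Lambda^2H\otimes H_2(\Sigma_h)\bigr).
\end{equation}
We vary the middle component. Start from a surface bundle $E$ over $\Sigma_h$ with a section and fiber $F=\Sigma_g$, whose monodromy acts trivially on $H=H_1(F)$. If we abelianize the fiber subgroup $\pi_1(F)\subset\pi_1(E)$, the result is $H\times\pi_1(\Sigma_h)$, whatever the monodromy. The abelianization can be carried out by a symplectic sum that adds very little second homology. Although the group no longer sees the monodromy, triple cup products still do, already on the $3$-manifolds that lie over curves in $\Sigma_h$. Section~\ref{sec:three} shows this by hand. Section~\ref{sec:inv} turns it into a homotopy invariant, Section~\ref{sec:bound} proves the lower bound, Section~\ref{sec:constr} constructs the $M_k$, and Section~\ref{sec:end} puts the pieces together.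

\paragraph{The hypotheses.} The condition $g\not\equiv1\pmod4$ enters only in the lower bound (Proposition~\ref{prop:bound}). The condition $h\ge2$ makes $\mathbb Z^{2g}$ the center of $G$, so that it is visible to every homotopy equivalence. The condition $g\ge3$ is needed for the invariant to be nonzero (Remark~\ref{rem:base}). From Section~\ref{sec:three} on, $g\ge3$, $h\ge2$ and $G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$; the congruence condition is assumed only where it is stated.

\paragraph{Conventions.} Manifolds are smooth, closed unless a boundary is evident, connected, and oriented; symplectic manifolds are oriented by the symplectic form. (Co)homology has $\mathbb Z$ coefficients unless indicated, and $\operatorname{PD}$ is Poincar\'e duality. For a finitely generated free abelian group $L$ with dual $L^*$, elements of $\Lambda^jL$ are regarded as alternating $j$-linear maps on $L^*$, with $w_1\wedge\dots\wedge w_j$ sending $(x_1,\dots,x_j)$ to $\det(x_p(w_q))$. Thus, for $w\in L$ and $\Theta\in\Lambda^2L$,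
\begin{equation}\label{eq:wedge}
(w\wedge\Theta)(x,y,z)=x(w)\Theta(y,z)+y(w)\Theta(z,x)+z(w)\Theta(x,y).
\end{equation}

\section{Counting twists with a triple product}\label{sec:three}

\paragraph{The diffeomorphism.} Let $F=\Sigma_g$ and $H=H_1(F)$. Let $C,C'\subset F$ be disjoint nonseparating curves that together separate $F$, with disjoint closed annular neighborhoods $N,N'$, so that
\[
F=P\cup N\cup N'\cup P',
\]
where $P$ has genus $1$, $P'$ has genus $g-2\ge1$, and each has two boundary circles (Figure~\ref{fig:F}). Suitably oriented, $C$ and $C'$ are homologous. Coordinatize $N$ by $(\theta,t)\in\mathbb R/\mathbb Z\times[0,1]$ and $N'$ by $(\theta',t)$, with $t=0$ on the $P'$ side and $t=1$ on the $P$ side of both, with $C$ and $C'$ given by $t=\frac12$, and with $\theta,\theta'$ increasing in the directions of $C,C'$. Let $\lambda\colon[0,1]\to[0,1]$ be smooth, $0$ near $0$ and $1$ near $1$. Let $\varphi$ be the identity on $P\cup P'$ and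
\[
\varphi(\theta,t)=(\theta+\lambda(t),t)\ \text{ on }N,\qquad \varphi(\theta',t)=(\theta'+\lambda(t),t)\ \text{ on }N'.
\]
This is an orientation-preserving diffeomorphism. In passing from $P'$ to $P$ through $N$ a path gains one turn along $C$, and in returning through $N'$ it loses one turn along $C'$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\clip (-0.6,-3) rectangle (0.6,3);
\fill[gray!25,even odd rule] (0,0) ellipse (5 and 2.2) (0,0) ellipse (1.2 and 0.7);
\end{scope}
\draw[thick] (0,0) ellipse (5 and 2.2);
\draw[thick] (0,0) ellipse (1.2 and 0.7);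
\draw[thick] (3.2,0) ellipse (0.5 and 0.25);
\draw[thick] (-3.2,0) ellipse (0.5 and 0.25);
\draw (0,2.2) arc (90:270:0.15 and 0.75);
\draw[dashed] (0,2.2) arc (90:-90:0.15 and 0.75);
\draw (0,-0.7) arc (90:270:0.15 and 0.75);
\draw[dashed] (0,-0.7) arc (90:-90:0.15 and 0.75);
\draw[densely dotted,thick] (0,0) ellipse (1.8 and 1.15);
\draw (3.2,0) ellipse (0.85 and 0.55);
\draw (3.7,0) arc (180:360:0.65 and 0.12);
\draw[dashed] (3.7,0) arc (180:0:0.65 and 0.12);
\fill (-2.2,1.2) circle (1.6pt);
\node[above] at (0,2.2) {$N\supset C=a_2$};
\node[below] at (0,-2.2) {$N'\supset C'$};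
\node at (-3.5,1.05) {$P'$};
\node at (3.5,1.05) {$P$};
\node[above] at (-2.2,1.2) {$p_0$};
\node[below] at (3.2,-0.55) {$a_1$};
\node[below] at (4.4,-0.12) {$b_1$};
\node at (1.55,-1.05) {$b_2$};
\end{tikzpicture}
\caption{The surface $F$ for $g=3$; for larger $g$ the piece $P'$ on the left has $g-2$ holes. The shaded annuli $N$, $N'$ around the homologous curves $C$, $C'$ support $\varphi$. The dotted curve $b_2$ crosses each annulus once. The curves $a_1,b_1$ lie in $P$; the curves $a_j,b_j$ with $j\ge3$ (not drawn) and the base point $p_0$ lie in $P'$.}\label{fig:F}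
\end{figure}

Choose curves representing a symplectic basis of $H$ with $a_i\cdot b_i=1$, pairwise disjoint except that $a_i$ and $b_i$ meet transversally in one point: $a_1,b_1\subset\operatorname{int}P$; $a_2=C$; $b_2$ crossing each of $N,N'$ once, along $\theta=0$ and $\theta'=0$; and $a_j,b_j\subset\operatorname{int}P'$ for $j\ge3$. Then $\varphi$ maps each of these curves other than $b_2$ to itself, and $[\varphi(b_2)]=[b_2]\pm([C]-[C'])=[b_2]$. Hence $\varphi$ \emph{acts trivially on $H$}. Let $\alpha_i,\beta_i\in H^1(F)=\operatorname{Hom}(H,\mathbb Z)$ be the dual basis: $\alpha_i(a_i)=\beta_i(b_i)=1$ and all other values are $0$.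

\paragraph{The mapping torus.} For $m\in\mathbb Z$ let
\[
Y_m=F\times[0,1]/(p,1)\sim(\varphi^m(p),0).
\]
If $p\in P\cup P'$, then $\varphi^m(p)=p$ and the image of $\{p\}\times[0,1]$ is a loop $z_p$. Fix $p_0\in\operatorname{int}P'$, not on any of the curves $a_i,b_i$, and put $z_0=z_{p_0}$. As $\varphi^m$ acts trivially on $H$, $H_1(Y_m)=H\oplus\mathbb Zz_0$. So each $x\in\operatorname{Hom}(H,\mathbb Z)$ has a unique extension
\[
\tilde x\in H^1(Y_m)=\operatorname{Hom}(H_1(Y_m),\mathbb Z),\qquad \tilde x|_H=x,\quad \tilde x(z_0)=0 .
\]
Since $H^2(Y_m)\cong H_1(Y_m)$ is free, squares of degree-one classes vanish. Hence $\mu_m(x,y,z)=\langle\tilde x\tilde y\tilde z,[Y_m]\rangle$ defines an element $\mu_m\in\Lambda^3H$.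

The loops $z_p$ detect $m$:

\begin{lemma}\label{lem:loops}
In $H_1(Y_m)$ we have $z_p=z_0$ for $p\in P'$ and $z_p=z_0+m\,a_2$ for $p\in P$.
\end{lemma}

\begin{proof}
Let $\gamma$ be an arc in $F$ from $p_0$ to $p$. The boundary of the square $\gamma\times[0,1]$ in $Y_m$ is $\gamma+z_p-\varphi^m(\gamma)-z_0$, because the edge $\gamma\times\{1\}$ is glued to $\varphi^m(\gamma)\times\{0\}$. So $z_p-z_0=[\varphi^m(\gamma)-\gamma]$. If $p\in P'$, choose $\gamma\subset P'$; then $\varphi^m(\gamma)=\gamma$. If $p\in P$, let $\gamma$ cross $N$ once along $\theta=0$ and avoid $N'$. Then $\varphi^m(\gamma)$ differs from $\gamma$ by $m$ turns along $C=a_2$.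
\end{proof}

\paragraph{The key computation.} For a curve $\kappa$ in the interior of $P\cup P'$ the torus $\kappa\times S^1$ lies in $Y_m$. Its Poincar\'e dual is, up to sign, the class that is intersection with $\kappa$ on $H$ and $0$ on $z_0$, provided $p_0\notin\kappa$. So $\tilde\alpha_1$ is dual to $\pm\, b_1\times S^1$, and $\tilde\beta_1$ to $\pm\, a_1\times S^1$. These tori meet transversally in $z_p$, where $p=a_1\cap b_1\in P$. By Lemma~\ref{lem:loops},
\[
\langle\tilde\alpha_1\tilde\beta_1\tilde\alpha_2,[Y_m]\rangle=\pm\tilde\alpha_2(z_p)=\pm\tilde\alpha_2(z_0+m\,a_2)=\pm m .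
\]
The number of twists has become a triple product of degree-one classes. Up to permutation of the factors, no other triple of basis elements contributes:

\begin{proposition}\label{prop:triple}
$\mu_m=\pm m\;a_2\wedge a_1\wedge b_1\in\Lambda^3H$.
\end{proposition}

\begin{proof}
It suffices to evaluate $\mu_m$ on three distinct elements of the basis $\{\alpha_i,\beta_i\}$. At most one of them is $\alpha_2$; call the elements $x,y,z$ so that $x,y\neq\alpha_2$. Then $\tilde x,\tilde y$ are, up to sign, dual to tori $\kappa\times S^1$, $\kappa'\times S^1$, where the curves $\kappa,\kappa'$ come from the list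
\[
b_1,\ a_1,\ C_0,\ b_j,\ a_j\ (j\ge3)\qquad\text{dual to}\qquad \alpha_1,\ \beta_1,\ \beta_2,\ \alpha_j,\ \beta_j .
\]
Here $C_0$ is a parallel copy of $C$ in $\operatorname{int}P'$, disjoint from all $a_j,b_j$ with $j\ge3$ and from $p_0$. Two different curves in the list are disjoint unless they are $a_i,b_i$ for some $i\ne2$. So $\tilde x\tilde y=0$ unless $\{x,y\}=\{\alpha_i,\beta_i\}$ with $i\neq2$, in which case $\tilde x\tilde y$ is dual to $\pm z_p$ with $p=a_i\cap b_i$ and $\mu_m(x,y,z)=\pm\tilde z(z_p)$. If $i\ge3$, then $p\in P'$ and $\tilde z(z_p)=\tilde z(z_0)=0$. If $i=1$, then $\tilde z(z_p)=m\,z(a_2)$, which is $m$ for $z=\alpha_2$ and $0$ for the other basis elements. So the only coefficient of $\mu_m$ that can be nonzero is that of $a_2\wedge a_1\wedge b_1$, and it is $\pm m$.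
\end{proof}

\begin{remark}\label{rem:base}
The extension $\tilde x$ depends on the choice of the loop $z_0$. Let $\varsigma\in H^1(Y_m)$ be the pullback of a generator of $H^1(S^1)$. Any other linear choice of extensions is $x\mapsto\tilde x+x(w)\varsigma$ with $w\in H$. Since $\varsigma^2=0$ and $\langle\varsigma\tilde x\tilde y,[Y_m]\rangle=\pm\langle xy,[F]\rangle$, formula \eqref{eq:wedge} shows that $\mu_m$ then changes by $\pm w\wedge\Theta$, where $\Theta=\sum_ia_i\wedge b_i$. For example, taking $p_0$ in $P$ instead of $P'$ replaces $\pm m\,a_2\wedge a_1\wedge b_1$ by $\mp m\sum_{j\ge3}a_2\wedge a_j\wedge b_j$, and the two differ by $\pm m\,a_2\wedge\Theta$. So only the class of $\mu_m$ modulo $H\wedge\Theta$ is independent of the extension, and this is the quotient in the next section. If $g=2$ were allowed, this quotient would be zero: then $a_1\wedge\Theta$, $b_1\wedge\Theta$, $a_2\wedge\Theta$, $b_2\wedge\Theta$ form a basis of $\Lambda^3H$. Geometrically, $P'$ would be an annulus, $C$ and $C'$ would be parallel, and the two opposite twists would cancel up to isotopy.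
\end{remark}

\section{A homotopy invariant}\label{sec:inv}

Let $M$ be a closed oriented $4$-manifold with $\pi_1(M)\cong G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$. We want a version of the triple product that uses no choices except those a homotopy equivalence must respect. Since $h\ge2$, the group $\pi_1(\Sigma_h)$ has trivial center. So the center $Z=Z(G)$ is $\mathbb Z^{2g}$ and $G/Z\cong\pi_1(\Sigma_h)$. (For $h=1$ the group would be $\mathbb Z^{2g+2}$ and the splitting would be lost.) Define:
\begin{itemize}
\item $B\subset H^1(M)=\operatorname{Hom}(G,\mathbb Z)$, the image of $H^1(G/Z)$;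
\item $A=H^1(M)/B$, which restriction to $Z$ identifies with $\operatorname{Hom}(Z,\mathbb Z)$, so that $A^*=Z$;
\item $s\in H^2(M)$, the image of a generator of $H^2(G/Z)=H^2(\Sigma_h)=\mathbb Z$, well defined up to sign.
\end{itemize}
For $b,b'\in B$ we have $bb'=(b\cdot b')s$ for an integer $b\cdot b'$, given by the cup product of $\Sigma_h$. Since $H^3(\Sigma_h)=0$, products of three elements of $B$, and products of $s$ with elements of $B$, vanish. Also $H_1(M)$ is free, so $H^2(M)$ is torsion-free and squares of degree-one classes vanish.

Put $\Theta_M(x,y)=\langle sxy,[M]\rangle$. As $sB=0$, this depends only on $x,y$ modulo $B$, so $\Theta_M\in\Lambda^2Z$, well defined up to sign. Next choose a splitting $A\to H^1(M)$, $x\mapsto\tilde x$, of the projection, and for $b\in B$ put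
\[
\tau_b(x,y,z)=\langle b\,\tilde x\tilde y\tilde z,[M]\rangle,\qquad \tau_b\in\Lambda^3Z .
\]
Any other splitting is $x\mapsto\tilde x+\psi(x)$ for a homomorphism $\psi\colon A\to B$. Expand $b(\tilde x+\psi(x))(\tilde y+\psi(y))(\tilde z+\psi(z))$. Terms with two or more factors $\psi(\cdot)$ contain three factors from $B$ and vanish. The terms with one such factor give, for instance, $b\,\tilde x\,\psi(y)\,\tilde z=-(b\cdot\psi(y))\,s\,\tilde x\tilde z=(b\cdot\psi(y))\,s\,\tilde z\tilde x$. So $\tau_b(x,y,z)$ changes by
\[
(b\cdot\psi(x))\,\Theta_M(y,z)+(b\cdot\psi(y))\,\Theta_M(z,x)+(b\cdot\psi(z))\,\Theta_M(x,y).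
\]
By \eqref{eq:wedge} this is $(\ell_b\wedge\Theta_M)(x,y,z)$ with $\ell_b=b\cdot\psi(\,\cdot\,)\in A^*=Z$. Hence
\[
T_M\colon B\longrightarrow \Lambda^3Z/(Z\wedge\Theta_M),\qquad b\longmapsto[\tau_b],
\]
is a homomorphism that does not depend on the splitting; nor does $Z\wedge\Theta_M$ depend on the sign of $s$. In terms of \eqref{eq:kunneth}, $\tau$ and $\Theta_M$ encode the second and third components of the image of $[M]$ in $H_4(G)$, and the choice of splitting accounts for the automorphisms of $G$ given by homomorphisms $\pi_1(\Sigma_h)\to Z$.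

\begin{proposition}\label{prop:inv}
The set of integers
\[
\mathcal D(M)=\bigl\{d\ge1:\ T_M\in d\cdot\operatorname{Hom}\bigl(B,\Lambda^3Z/(Z\wedge\Theta_M)\bigr)\bigr\}
\]
depends only on the homotopy type of $M$, regardless of orientation.
\end{proposition}

\begin{proof}
A homotopy equivalence $M\to M'$ has degree $\pm1$ and carries the center of $\pi_1(M)$ to that of $\pi_1(M')$. So it identifies the groups $Z,B,A$ of $M$ and $M'$, and it identifies $s$ and the fundamental classes up to sign. Hence it identifies $\Theta_M$ with $\pm\Theta_{M'}$ and $T_M$ with $\pm T_{M'}$.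
\end{proof}

\section{The lower bound}\label{sec:bound}

A $K(G,1)$ is $\mathbb T^{2g}\times\Sigma_h$, so $H_2(G)$ is free of rank
\begin{equation}\label{eq:n}
n=\tbinom{2g}{2}+2g\cdot2h+1=2g^2-g+1+4gh .
\end{equation}
Hopf's theorem gives $b_2(X)\ge n$. A further $1$ is gained because equality would make the intersection form even, which a symplectic manifold with these Betti numbers does not allow.

\begin{proposition}\label{prop:bound}
Let $g\ge3$ with $g\not\equiv1\pmod4$, let $h\ge2$, and let $G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$. Every $X\in\mathfrak M(G)$ has $b_2(X)\ge n+1$, that is,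
\[
\chi(X)\ \ge\ 2-2(2g+2h)+n+1=2g^2-5g+4gh-4h+4 .
\]
\end{proposition}

\begin{proof}
Suppose that $b_2(X)=n$. Since $H_1(X)$ is free, $H_2(X)\cong H^2(X)\cong\operatorname{Hom}(H_2(X),\mathbb Z)$ is free, of rank $n$. A surjection between free abelian groups of the same finite rank is an isomorphism, so $H_2(X)\cong H_2(G)$. Since $H_1(G)\cong H_1(X)$ is free, $H^2(G)\to H^2(X)$ is an isomorphism too. The ring $H^*(\mathbb T^{2g}\times\Sigma_h)$ is generated in degree $1$. So every class in $H^2(X)$ is a sum of products $xy$ with $x,y\in H^1(X)$. Here $x^2=0$ because $H^2(X)$ is torsion-free, so $(xy)^2=-x^2y^2=0$. Expanding the square of the sum shows that $Q_X$ is even. Being also unimodular, it has signature $\sigma\equiv0\pmod8$.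

A symplectic manifold is almost complex, so $c_1^2=2\chi+3\sigma$. As $c_1$ is characteristic, $c_1^2\equiv\sigma\pmod8$. Therefore $\chi+\sigma\equiv0\pmod4$. Now $\chi+\sigma=2(1-b_1+b^+)$ and $b_1=2g+2h$ is even, so $b^+$ is odd. Since $n=2b^+-\sigma$, it follows that $n\equiv2\pmod4$. But if $g$ is even, \eqref{eq:n} shows that $n$ is odd, and if $g\equiv3\pmod4$, then $n\equiv2-3+1=0\pmod4$. Both are contradictions.
\end{proof}

For $g\equiv1\pmod4$ one has $n\equiv2\pmod4$ and the parity argument says nothing. The construction of the next section still works, but we have no proof that it is minimal.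

\section{The manifolds $M_k$}\label{sec:constr}

We must abelianize the fiber group of a surface bundle at the lowest possible cost. The tool is Gompf's symplectic sum \cite{Gompf}, in the following case. Let $X_1,X_2$ be closed symplectic $4$-manifolds containing closed connected symplectic surfaces $F_1,F_2$ of the same genus and area and of square $0$. Remove open tubular neighborhoods $\nu F_i$ and glue the boundaries by a circle bundle map that covers a symplectomorphism $F_1\to F_2$ and reverses the orientation of the circles. The result carries a symplectic form that induces the given orientations on both pieces. The cheapest partner we know is built from the symmetric square of a curve: its fundamental group is $\mathbb Z^{2g}$, and its $b_2$ exceeds $b_2(\mathbb Z^{2g})=\binom{2g}2$ only by $1$.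

\subsection{The blown-up symmetric square}

Fix a complex structure on $\Sigma_g$ and let $V=\operatorname{Sym}^2\Sigma_g$, a smooth projective surface.

\begin{lemma}\label{lem:V}
$\chi(V)=2g^2-5g+3$, $\sigma(V)=1-g$, and $\pi_1(V)\cong H_1(\Sigma_g)$. For $p\in\Sigma_g$ the curve $C_p=\{p+x:x\in\Sigma_g\}\subset V$ is an embedded holomorphic curve of genus $g$ and square $1$, and $\pi_1(C_p)\to\pi_1(V)$ is the abelianization.
\end{lemma}

\begin{proof}
\emph{Betti numbers.} $H^*(V;\mathbb Q)$ is the part of $H^*(\Sigma_g\times\Sigma_g;\mathbb Q)$ invariant under the swap. The swap sends $a\otimes b$ to $-b\otimes a$ for $a,b$ of degree $1$. So $b_1(V)=2g$, and $H^2(V;\mathbb Q)$ is spanned by $v=\mathrm{pt}\otimes1+1\otimes\mathrm{pt}$ (with $\mathrm{pt}$ the generator of $H^2(\Sigma_g)$) and the elements $a\wedge b:=a\otimes b-b\otimes a$ with $a,b\in H^1(\Sigma_g)$. Thus $b_2(V)=\binom{2g}2+1$ and $\chi(V)=2-4g+(2g^2-g+1)$.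

\emph{Signature.} The quotient map $\Sigma_g\times\Sigma_g\to V$ has degree $2$, so the form of $V$ is half that of $\Sigma_g\times\Sigma_g$. From $(a\otimes b)(c\otimes d)=-(a\cdot c)(b\cdot d)$ we get $v^2=1$, $v\perp(a\wedge b)$ and
\[
(a\wedge b)(c\wedge d)=-(a\cdot c)(b\cdot d)+(a\cdot d)(b\cdot c).
\]
Let $a_i,b_i$ be a symplectic basis of $H^1(\Sigma_g)$. The $g$ elements $a_i\wedge b_i$ are mutually orthogonal of square $-1$. The remaining basis elements split into hyperbolic pairs $\{a_i\wedge a_j,\ b_i\wedge b_j\}$ and $\{a_i\wedge b_j,\ b_i\wedge a_j\}$, $i<j$ (squares $0$, products $\mp1$), orthogonal to each other and to the $a_i\wedge b_i$ and $v$. Hence $\sigma(V)=1-g$.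

\emph{Fundamental group.} Put $\pi=\pi_1(\Sigma_g)$. The group $\Gamma=(\pi\times\pi)\rtimes\mathbb Z/2$ acts properly discontinuously on the universal cover of $\Sigma_g\times\Sigma_g$, with quotient $V$. By Armstrong's theorem \cite{Armstrong}, $\pi_1(V)$ is the quotient of $\Gamma$ by the normal closure of the elements that have fixed points. Nontrivial elements of $\pi\times\pi$ act freely. The element $(a,b)\cdot\mathrm{swap}$ acts by $(x,y)\mapsto(ay,bx)$ and has a fixed point iff $ab=1$. So the relations are $\mathrm{swap}=1$ and $(a,a^{-1})=1$ for all $a\in\pi$. In the quotient $(a,1)=(1,a)$, which commutes with every $(b,1)$. So the quotient is abelian, generated by the $(a,1)$, and a quotient of $\pi^{ab}$. The homomorphism $\Gamma\to\pi^{ab}$, $(a,b)\mapsto[a]+[b]$, $\mathrm{swap}\mapsto0$, kills all relations, so the quotient is exactly $\pi^{ab}$. The map $x\mapsto p+x$ sends $a\in\pi$ to $(1,a)$, hence to $[a]$.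

\emph{The curve.} In a local coordinate of $\Sigma_g$ centered at $p$, the functions $z+w$, $zw$ of a pair of points with coordinates $z,w$ are coordinates of $V$ near $2p$, and $C_p$ is $x\mapsto(x,0)$. Away from $2p$ it is locally a factor of a product. So $C_p$ is embedded of genus $g$. It is homologous to $C_q$ for $q\ne p$, and the two meet only in $p+q$, where they are the two factors of a local product. Hence its square is $1$.
\end{proof}

Blow up a point of $C_p$. Let $X_1=V\#\overline{\mathbb{CP}}{}^2$, let $\tilde F$ be the proper transform of $C_p$ and $e$ the exceptional sphere. Then $X_1$ is K\"ahler, $\tilde F$ is a complex curve of genus $g$ and square $0$, and $e$ meets $\tilde F$ transversally in one point $q_0$. The blow-up serves two purposes: it makes the square zero, and $e$ provides a disc $e\setminus\nu\tilde F$ bounded by the meridian of $\tilde F$. Because of this disc,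
\begin{equation}\label{eq:complement}
\pi_1(X_1\setminus\nu\tilde F)\cong\pi_1(X_1)\cong\mathbb Z^{2g},\qquad \pi_1(\tilde F)\to\pi_1(X_1)\ \text{is the abelianization.}
\end{equation}

\subsection{The bundles}

Let $c_1,d_1,\dots,c_h,d_h\subset\Sigma_h$ be curves forming a symplectic basis, where $c_i$ and $d_i$ meet transversally in one point and all other pairs are disjoint. Let $c_1'$ be a parallel copy of $c_1$, disjoint from $c_1$ and from $c_i,d_i$ for $i\ge2$. Let $D\subset\Sigma_h$ be a closed disc disjoint from all these curves. For $k\ge0$ let $E_k\to\Sigma_h$ be the $F$-bundle obtained by cutting $F\times\Sigma_h$ along $F\times c_1$ and regluing by $\varphi^k\times\mathrm{id}$, with $F$, $\varphi$ as in Section~\ref{sec:three}. We record what we need.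
\begin{itemize}
\item Since $\varphi=\mathrm{id}$ on $P'$, $E_k$ contains $P'\times\Sigma_h$. So it has constant sections through the points of $\operatorname{int}P'$, in particular through $p_0$.
\item Over $d_1$, which crosses $c_1$ once, the bundle is $Y_{\pm k}$. Over the curves $c_1',c_2,d_2,\dots,c_h,d_h$, which are disjoint from $c_1$, it is $Y_0=F\times S^1$. The constant section at $p_0$ corresponds to $\pm z_0$.
\item $\pi_1(E_k)=\pi_1(F)\rtimes\pi_1(\Sigma_h)$, split by the section at $p_0$. The monodromies are powers of $\varphi^k$, so $\pi_1(\Sigma_h)$ acts trivially on $H=\pi_1(F)^{ab}$.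
\item Since the fiber genus is at least $2$, Thurston's theorem gives a symplectic form on $E_k$ with symplectic fibers. Fibers have square $0$.
\item $\chi(E_k)=(2g-2)(2h-2)$.
\item $\sigma(E_k)=0$. Indeed, let $W$ be a handlebody with $\partial W=\Sigma_h$ in which $c_1$ bounds a disc $\Delta$. Cutting $F\times W$ along $F\times\Delta$ and regluing by $\varphi^k\times\mathrm{id}$ gives a compact oriented $5$-manifold with boundary $E_k$.
\end{itemize}

\subsection{The sum and its fundamental group}

Let $F\subset E_k$ be the fiber over the center of $D$, with $\nu F=F\times \operatorname{int}D$. Scale the symplectic forms so that $\tilde F$ and $F$ have equal areas. By Moser's theorem there is a symplectomorphism $\tilde F\to F$. Hamiltonian diffeomorphisms act transitively on points, so we may choose it to send $q_0=e\cap\tilde F$ to $p_0$. Let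
\[
M_k=X_1\#_{\tilde F=F}E_k=(X_1\setminus\nu\tilde F)\cup(E_k\setminus\nu F)
\]
be a symplectic sum along this identification.

\begin{proposition}\label{prop:pi1}
$\pi_1(M_k)=\pi_1(E_k)/[\pi_1(F),\pi_1(F)]=H\times\pi_1(\Sigma_h)\cong G$, where the splitting is given by the section at $p_0$.
\end{proposition}

\begin{proof}
By \eqref{eq:complement}, the map $\pi_1(\partial\nu\tilde F)\to\pi_1(X_1\setminus\nu\tilde F)$ is the composite $\pi_1(\partial\nu\tilde F)\to\pi_1(\tilde F)\to\pi_1(\tilde F)^{ab}$. It is onto, and its kernel $K$ is the preimage of the commutator subgroup of $\pi_1(\tilde F)$; in particular $K$ contains the meridian. By van Kampen's theorem $\pi_1(M_k)$ is the quotient of $\pi_1(E_k\setminus\nu F)$ by the normal closure of the image of $K$. Killing the meridian first gives $\pi_1(E_k)$. There the image of $K$ is $[\pi_1(F),\pi_1(F)]$, which is characteristic in $\pi_1(F)$ and therefore normal in $\pi_1(E_k)$. The quotient is $H\rtimes\pi_1(\Sigma_h)$ with trivial action.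
\end{proof}

The monodromy $\varphi^k$ has now disappeared from the group.

\subsection{Euler characteristic and intersection form}

\begin{proposition}\label{prop:form}
We have $\chi(M_k)=2g^2-5g+4gh-4h+4$, $b_2(M_k)=n+1$ and $\sigma(M_k)=-g$. The form $Q_{M_k}$ is odd and indefinite, and its isomorphism class does not depend on $k$.
\end{proposition}

\begin{proof}
First,
\begin{align*}
\chi(M_k)&=\chi(X_1)+\chi(E_k)-2\chi(F)\\
&=(2g^2-5g+4)+(2g-2)(2h-2)+(4g-4)=2g^2-5g+4gh-4h+4 ,
\end{align*}
and with $b_1=2g+2h$ this gives $b_2(M_k)=n+1$. By Novikov additivity, $\sigma(M_k)=(1-g)-1+0=-g$. As $n+1>g$, both $b^+$ and $b^-$ are positive. An odd indefinite unimodular form is determined by its rank and signature, so only oddness remains. We exhibit a closed surface of square $-1$, assembled from the exceptional sphere and a constant section.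

Choose the tubular neighborhood of $\tilde F$ to be $U\times D'$ near $q_0$, where $U\subset\tilde F$ is a disc around $q_0$, $D'$ is a disc, and $e\cap\nu\tilde F=\{q_0\}\times D'$. The disc $e\setminus\nu\tilde F$ and the part over $\Sigma_h\setminus\operatorname{int}D$ of the constant section at $p_0$ have as boundaries the circle fibers over $q_0$ and $p_0$. The gluing matches these fibers and reverses their orientation, so the union is a closed oriented surface $S\subset M_k$.

The normal bundle of $e$ has Euler number $-1$. Let $e'$ be the push-off of $e$ along a small section of it that is transverse to zero and is constant and nonzero over $\{q_0\}\times D'$. Then $e'\cap\nu\tilde F=\{q_0'\}\times D'$ with $q_0'\ne q_0$ close to $q_0$, and $e,e'$ meet only outside $\nu\tilde F$, with total sign $-1$. If $p_0'\in\operatorname{int}P'$ is the point that corresponds to $q_0'$, then $e'\setminus\nu\tilde F$ and the constant section at $p_0'$ form a closed oriented surface $S'$ in the same way. Shrinking the section of the normal bundle to $0$, and moving $p_0'$ to $p_0$ correspondingly, gives a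 homotopy from $S'$ to $S$, so $[S']=[S]$. The two constant sections are disjoint, so $[S]^2=S\cdot S'=e\cdot e'=-1$.
\end{proof}

For $g=3$, $h=2$ this gives $b_2=41$ and $\sigma=-3$, hence the form stated after Theorem~\ref{thm:main}.

\section{The invariant of $M_k$ and the end of the proof}\label{sec:end}

To evaluate the invariant of Section~\ref{sec:inv} on $M_k$ we realize the projection $G\to\pi_1(\Sigma_h)$ by a map whose preimages of curves are the mapping tori of Section~\ref{sec:three}. On $E_k\setminus\nu F$ let $q$ be the bundle projection to $\Sigma_h\setminus\operatorname{int}D$. Its restriction to the boundary takes values in $\partial D\subset D$, so it extends over $X_1\setminus\nu\tilde F$ to a map into the disc $D$ (Tietze). Together these give a continuous map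
\[
q\colon M_k\to\Sigma_h .
\]
Over $\Sigma_h\setminus D$ it is the bundle $E_k$. Since $\pi_1(E_k\setminus\nu F)\to\pi_1(M_k)$ is onto, Proposition~\ref{prop:pi1} shows that $q_*$ is the projection $H\times\pi_1(\Sigma_h)\to\pi_1(\Sigma_h)$. Thus in the notation of Section~\ref{sec:inv}
\[
Z=H,\qquad A=\operatorname{Hom}(H,\mathbb Z)=H^1(F),\qquad B=q^*H^1(\Sigma_h),\qquad s=\pm q^*[\Sigma_h]^*,
\]
with $[\Sigma_h]^*$ the generator of $H^2(\Sigma_h)$. As splitting we take $x\mapsto\tilde x\in\operatorname{Hom}(G,\mathbb Z)$, where $\tilde x=x$ on $H$ and $\tilde x=0$ on the factor $\pi_1(\Sigma_h)$ given by the section at $p_0$.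

\begin{proposition}\label{prop:compute}
$\Theta_{M_k}=\pm\Theta$ with $\Theta=\sum_ia_i\wedge b_i\in\Lambda^2H$. On the basis of $B$ formed by the classes $q^*\operatorname{PD}[\kappa]$, $\kappa\in\{c_1',d_1,c_2,d_2,\dots,c_h,d_h\}$,
\[
T_{M_k}\bigl(q^*\operatorname{PD}[\kappa]\bigr)=\begin{cases}\pm k\,[a_2\wedge a_1\wedge b_1]&\kappa=d_1,\\ 0&\text{otherwise,}\end{cases}
\qquad\text{in }\ \Lambda^3H/(H\wedge\Theta).
\]
\end{proposition}

\begin{proof}
Over $\Sigma_h\setminus D$ the map $q$ is a smooth fiber bundle. So for a point or a simple closed curve $\kappa$ in $\Sigma_h\setminus D$, the Thom class of the normal bundle of $\kappa$ pulls back to that of $q^{-1}(\kappa)$. Hence $q^*\operatorname{PD}[\kappa]=\pm\operatorname{PD}[q^{-1}(\kappa)]$.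

For a point, $s=\pm\operatorname{PD}[F]$. Therefore $\Theta_{M_k}(x,y)=\pm\langle\tilde x\tilde y,[F]\rangle=\pm\langle xy,[F]\rangle$, because $\tilde x$ restricts to $x$ on fibers. The classes $\alpha_i,\beta_i$ form a basis of $H^1(F)$ whose only nonzero products are $\langle\alpha_i\beta_i,[F]\rangle=-\langle\beta_i\alpha_i,[F]\rangle=\pm1$, with a sign independent of $i$, so this is $\pm\Theta$.

For a curve $\kappa$ in the list, $q^{-1}(\kappa)$ is $Y_m$ with $m=\pm k$ if $\kappa=d_1$ and $m=0$ otherwise. The restriction of $\tilde x$ to $Y_m$ is $x$ on the fiber and $0$ on the constant section $z_0$. So it is the class $\tilde x$ of Section~\ref{sec:three}. For $b=q^*\operatorname{PD}[\kappa]$ we get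
\[
\tau_b(x,y,z)=\langle b\,\tilde x\tilde y\tilde z,[M_k]\rangle=\pm\langle\tilde x\tilde y\tilde z,[Y_m]\rangle=\pm\mu_m(x,y,z),
\]
with a sign independent of $x,y,z$, and Proposition~\ref{prop:triple} finishes the proof.
\end{proof}

It remains to see that the class $[a_2\wedge a_1\wedge b_1]$ has infinite order and is not divisible in the quotient. This is where $g\ge3$ is used.

\begin{lemma}\label{lem:ell}
Let $\ell\colon\Lambda^3H\to\mathbb Z$ be the coefficient of $a_2\wedge a_1\wedge b_1$ minus the coefficient of $a_2\wedge a_3\wedge b_3$. Then $\ell$ vanishes on $H\wedge\Theta$, and $\ell(a_2\wedge a_1\wedge b_1)=1$.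
\end{lemma}

\begin{proof}
Let $w\in H$. In $w\wedge\Theta=\sum_iw\wedge a_i\wedge b_i$ the monomial $a_2\wedge a_1\wedge b_1$ arises only from $i=1$, and $a_2\wedge a_3\wedge b_3$ only from $i=3$. In both cases the coefficient is the $a_2$-coefficient of $w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:pi1}, \ref{prop:form} and \ref{prop:bound}, each $M_k$ lies in $\mathfrak M(G)$ and attains the lower bound for $\chi$. So the minimum is as stated and each $M_k$ minimizes. By Proposition~\ref{prop:form} the $M_k$ have signature $-g$ and isomorphic odd indefinite forms.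

We compute $\mathcal D(M_k)$ from Proposition~\ref{prop:compute}. For $k=0$ we have $T_{M_0}=0$, so $\mathcal D(M_0)=\{1,2,3,\dots\}$. Let $k\ge1$. If $d$ divides $k$, then $T_{M_k}$ takes values divisible by $d$ on a basis of the free group $B$, so $d\in\mathcal D(M_k)$. Conversely, let $d\in\mathcal D(M_k)$. By Lemma~\ref{lem:ell}, $\ell$ descends to $\Lambda^3H/(H\wedge\Theta)$, and so $d$ divides $\ell\bigl(T_{M_k}(q^*\operatorname{PD}[d_1])\bigr)=\pm k$. Hence $\mathcal D(M_k)$ is exactly the set of positive divisors of $k$. The sets $\mathcal D(M_0),\mathcal D(M_1),\mathcal D(M_2),\dots$ are pairwise different. By Proposition~\ref{prop:inv} the manifolds $M_0,M_1,M_2,\dots$ are pairwise not homotopy equivalent.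
\end{proof}

\begin{thebibliography}{9}

\bibitem{Armstrong}
Armstrong, \emph{Proc.\ Camb.\ Phil.\ Soc.} \textbf{64} (1968).

\bibitem{BK}
Scott Baldridge, Paul Kirk, ``On symplectic 4-manifolds with prescribed fundamental group'', arXiv:math/0504345 (2005).

\bibitem{Gompf}
Gompf, \emph{Ann.\ of Math.} \textbf{142} (1995).

\end{thebibliography}

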